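# The kernel of $\beta$ on $\Lambda_N\otimes\Lambda_N$ for $N=2p$ and $N=3p$

## 1. Distribution relations, the map $\beta$, and the index $n_q(p)$

Let $p$ and $q$ be distinct primes, $N=qp$, and $\mathbb F_N=\mathbb Z/N\mathbb Z$. We write $\mathbb Q[\mathbb F_N]$ for the $\mathbb Q$-vector space with basis $\{[x]:x\in\mathbb F_N\}$. An element $\sum c_x[x]$ is the same thing as a function $x\mapsto c_x$, and we use both languages.

**Definition (the space $\Lambda_N$).** $\Lambda_N\subset\mathbb Q[\mathbb F_N]$ is the subspace of all $\sum_x c_x[x]$ with $c_0=0$, with $c_i=c_{-i}$ for all $i$, and with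
$$c_{mq}=\sum_{i=0}^{q-1}c_{m+ip}\quad(m=1,\dots,p-1),\qquad c_{np}=\sum_{i=0}^{p-1}c_{n+iq}\quad(n=1,\dots,q-1).$$
The last two families are called the first and the second distribution relation.

**Example ($N=10$, $q=2$, $p=5$).** By evenness, an element is given by $(c_1,\dots,c_5)$. The first relation gives $c_2=c_1+c_6=c_1+c_4$ for $m=1$ and $c_4=c_2+c_7=c_2+c_3$ for $m=2$; the cases $m=3,4$ repeat these. The second relation, with $n=1$, reads $c_5=c_1+c_3+c_5+c_7+c_9=2c_1+2c_3+c_5$, that is, $c_1+c_3=0$, which already follows from the first two. So $c_2,c_4,c_5$ are free, $c_1=c_2-c_4$ and $c_3=c_4-c_2$. Hence $\dim\Lambda_{10}=3$, with basis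
$$u=(1,1,-1,0,0),\qquad v=(-1,0,1,1,0),\qquad w=(0,0,0,0,1).$$

**Definition (the map $\beta$ and the number $\kappa$).** The $\mathbb Q$-linear map $\beta$ from $\mathbb Q[\mathbb F_N]\otimes\mathbb Q[\mathbb F_N]$ to itself is given by
$$\beta([x]\otimes[y])=[x+y]\otimes[y]-[y]\otimes[x+y]+[y]\otimes[x],$$
and $\kappa(N)$ is the dimension of the kernel of the restriction of $\beta$ to $\Lambda_N\otimes\Lambda_N$.

**Example.** For $N=10$, $\beta([1]\otimes[2])=[3]\otimes[2]-[2]\otimes[3]+[2]\otimes[1]$.

The number $\kappa(N)$ is equivalently the dimension of the cokernel of the weight-$2$ depth-$2$ iterated coaction map $D_2^{\mathrm{iter}}$ for motivic cyclotomic multiple zeta values of level $N$. It measures the defect in the statement that weight-$2$, coradical-degree-$2$ periods of mixed Tate motives over $\mathbb Z[\mu_N,1/N]$ are spanned by level-$N$ cyclotomic double zeta values. We will not need this interpretation; the definition above is a reformulation of it.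

**Definition (the index $n_q(p)$).** $H_{p,q}$ is the subgroup of $\mathbb F_p^\times$ generated by $q$ and $-1$, and $n_q(p)$ is its index.

**Example.** Modulo $5$, the element $2$ generates, so $n_2(5)=1$. Modulo $7$, $2$ has order $3$, but together with $-1$ it generates everything, so $n_2(7)=1$. Modulo $13$, $3$ has order $3$ and $H_{13,3}=\{1,3,9,12,10,4\}$, so $n_3(13)=2$. Modulo $17$, $2$ has order $8$ and $2^4=-1$, so $n_2(17)=2$.

It is known that $\kappa(qp)\ge n_q(p)-1$ for all distinct primes $p,q$ (we shall see why). The question is whether this inequality is an equality when $q$ is $2$ or $3$. It is stated as a conjecture in Minoru Hirose, "Mixed Tate motives and cyclotomic multiple zeta values of level $2^n$ or $3^n$", arXiv:2408.15975 (2024): for a prime $p\ge5$ and $q\in\{2,3\}$, is $\kappa(qp)=n_q(p)-1$? We prove that it is.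

**Theorem 1.** Let $p\ge5$ be prime and $q\in\{2,3\}$. Then $\kappa(qp)=n_q(p)-1$. More precisely, $\ker(\beta|_{\Lambda_N\otimes\Lambda_N})$ consists exactly of the elements
$$\sum_{x,y\in\mathbb F_p^\times}\bigl(A(x)-A(y)\bigr)[\tilde x]\otimes[\tilde y],$$
where $A:\mathbb F_p^\times/H_{p,q}\to\mathbb Q$ is arbitrary and $\tilde x\in\mathbb F_N$ is the element with $\tilde x\equiv x\bmod p$, $\tilde x\equiv0\bmod q$.

**Example ($N=39$).** Here $\tilde x=27x$, because $27\equiv1\bmod13$ and $27\equiv0\bmod3$. Taking for $A$ the indicator function of $H=H_{13,3}$, the theorem says that the kernel is the line spanned by $\sum_{x\in H,\,y\notin H}\bigl([27x]\otimes[27y]-[27y]\otimes[27x]\bigr)$.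

From now on $p\ge5$ and $q\in\{2,3\}$.

## 2. The kernel as a space of antisymmetric functions with a three-term relation

**Coordinates.** To see what the distribution relations say, write $\mathbb F_N=\mathbb F_p\times\mathbb F_q$ by the Chinese remainder theorem, with elements $(a,\alpha)$. The index $mq$ is $(qm,0)$, and $m+ip$ runs over all $(m,\alpha)$, $\alpha\in\mathbb F_q$. The second relation is rewritten in the same way. So the relations are
$$c(qa,0)=\sum_{\alpha\in\mathbb F_q}c(a,\alpha)\quad(a\in\mathbb F_p^\times),\tag{1}$$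
$$c(0,p\alpha)=\sum_{a\in\mathbb F_p}c(a,\alpha)\quad(\alpha\in\mathbb F_q^\times).\tag{2}$$

**Tensors as functions.** An element of $\Lambda_N\otimes\Lambda_N$ is a function $f:\mathbb F_N^2\to\mathbb Q$ all of whose rows $f(x,\cdot)$ and columns $f(\cdot,y)$ lie in $\Lambda_N$. One direction is clear. Conversely, let $e_1,\dots,e_r$ be a basis of $\Lambda_N$ and expand the rows, $f(x,\cdot)=\sum_i k_i(x)e_i$. There are numbers $l_{j,y}$ with $\sum_y l_{j,y}e_i(y)=\delta_{ij}$, so $k_j=\sum_y l_{j,y}f(\cdot,y)$ is a combination of columns and lies in $\Lambda_N$. Hence $f=\sum_j k_j\otimes e_j\in\Lambda_N\otimes\Lambda_N$.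

**Proposition 2.** A function $f\in\Lambda_N\otimes\Lambda_N$ lies in $\ker\beta$ if and only if it satisfies (ii) and (iii) below; (i) is automatic.

* (i) $f(\pm x,\pm y)=f(x,y)$ for all choices of signs;
* (ii) $f(y,x)=-f(x,y)$;
* (iii) $f(x,y)+f(y,z)+f(z,x)=0$ whenever $x+y+z=0$.

*Proof.* Condition (i) is the evenness of rows and columns. The coefficient of $[a]\otimes[b]$ in $\beta(f)$ is $f(a-b,b)-f(b-a,a)+f(b,a)$. Put $b=x$, $a=-z$ and $y=a-b$, so that $x+y+z=0$. By evenness, $\beta(f)=0$ says
$$f(y,z)=f(y,x)+f(x,z)\quad\text{whenever }x+y+z=0.\tag{3}$$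
Exchanging $x$ and $z$ gives $f(y,x)=f(y,z)+f(z,x)$, and adding the two gives $f(x,z)+f(z,x)=0$. Here $x,z$ are arbitrary, so (ii) holds, and (3) with (ii) is (iii). Conversely, (ii) and (iii) give (3). $\square$

Let $\mathcal K$ be the space of these $f$, so $\kappa(N)=\dim\mathcal K$. Two consequences will be used constantly: $f(0,\cdot)=f(\cdot,0)=0$ because $c_0=0$ in $\Lambda_N$, and $f(x,\pm x)=0$ by (i) and (ii). Applying (iii) to $X,Y,-(X+Y)$ and using (i) and (ii), we get the working form
$$f(X,Y)=f(X,X+Y)-f(Y,X+Y).\tag{4}$$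
It converts a value $f(X,Y)$ into values whose *second* argument is $X+Y$.

**Proposition 3.** For $A:\mathbb F_p^\times/H_{p,q}\to\mathbb Q$ put $f_A((a,0),(b,0))=A(a)-A(b)$ for $a,b\ne0$, and $f_A=0$ elsewhere. Then $f_A\in\mathcal K$, and the $f_A$ form a space of dimension $n_q(p)-1$.

*Proof.* Rows and columns: $f_A$ vanishes if an argument is $0$, and it is even because $A(-a)=A(a)$. In the first variable, against $(b,0)$ with $b\ne0$, relation (1) reads $A(qa)-A(b)=A(a)-A(b)$, true since $A(qa)=A(a)$; against other second arguments it reads $0=0$. Relation (2) reads $0=0$. The second variable follows by antisymmetry. Condition (ii) is clear.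

For (iii), suppose first that all three mod-$q$ components vanish. If the three mod-$p$ components are nonzero, the sum telescopes. If one of them is $0$, the other two are opposite and every term is $0$, since $A$ is even. If not all mod-$q$ components vanish, then at least two are nonzero because they sum to $0$, so each of the three terms involves a nonzero one and is $0$.

Finally $f_A=0$ if and only if $A$ is constant, and the functions on $\mathbb F_p^\times/H_{p,q}$ form a space of dimension $n_q(p)$. $\square$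

The elements $f_A$ are those of Theorem 1. It remains to show that every $f\in\mathcal K$ is some $f_A$.

## 3. Level $10$ by hand, and an extra solution modulo $11$

**Level 10.** By (ii), $f$ is an antisymmetric combination of the basis $u,v,w$ of $\Lambda_{10}$, so $f=\rho(u\otimes v-v\otimes u)+\sigma(u\otimes w-w\otimes u)+\tau(v\otimes w-w\otimes v)$. We test (iii) on three triples, using evenness to replace $7$ by $3$.

For $(1,2,7)$: $f(1,2)=\rho\,(u_1v_2-v_1u_2)=\rho$, $f(2,3)=\rho\,(u_2v_3-v_2u_3)=\rho$, and $f(3,1)=\rho\,(u_3v_1-v_3u_1)=0$. So $2\rho=0$. For $(5,1,4)$, with $\rho=0$: $f(5,1)=-\sigma u_1-\tau v_1=-\sigma+\tau$, $f(1,4)=0$, $f(4,5)=\sigma u_4+\tau v_4=\tau$, so $-\sigma+2\tau=0$. For $(5,2,3)$: $f(5,2)=-\sigma$, $f(2,3)=0$, $f(3,5)=-\sigma+\tau$, so $-2\sigma+\tau=0$. Hence $\rho=\sigma=\tau=0$ and $\kappa(10)=0=n_2(5)-1$.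

**A first attempt for general $p$.** Theorem 1 claims in particular that the component $F(a,b)=f((a,0),(b,0))$ has the form $A(a)-A(b)$ for $a,b\ne0$. Now $F$ itself satisfies (i)–(iii) on $\mathbb F_p^2$ and vanishes when an argument is $0$. One would first try to deduce $F=A(a)-A(b)$ from these relations alone, and bring in the distribution relations only to show that $A$ is invariant under $q$. This already fails for $p=11$.

Look for $F(x,y)=G(x/y)$ for $xy\ne0$, and $F=0$ otherwise. Take
$$G(\pm1)=0,\quad G(\pm2)=2,\quad G(\pm3)=1,\quad G(\pm4)=-1,\quad G(\pm5)=-2\qquad\text{on }\mathbb F_{11}^\times .$$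
Then (i) is clear. Condition (ii) says $G(1/r)=-G(r)$: modulo $11$ we have $1/2=6=-5$, $1/3=4$, and $1/1=1$, which suffices by evenness. If one of $x,y,z$ is zero, (iii) reduces to $G(-1)=0$. If all are nonzero and $r=x/y$, then (iii) reads $G(r)=G(r+1)-G(1+1/r)$ for $r=1,\dots,9$. The residues $1+1/r$ are $2,7,5,4,10,3,9,8,6$, and the nine equations are
$$0=2-2,\quad 2=1+1,\quad 1=-1+2,\quad -1=-2+1,\quad -2=-2-0,$$
$$-2=-1-1,\quad -1=1-2,\quad 1=2-1,\quad 2=0+2,$$
all true. But $F$ is not of the form $A(x)-A(y)$ on $\mathbb F_{11}^\times$. Otherwise $y=1$ gives $A(x)=A(1)+G(x)$, hence $G(x/y)=G(x)-G(y)$, so $G$ would be a homomorphism from a finite group to $\mathbb Q$, hence $0$.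

So relations (i)–(iii) modulo $p$ do not suffice, and the mod-$q$ components must be used for more than the invariance of $A$. What can we extract from them?

## 4. Sums over lines in $\mathbb F_q^2$

The distribution relation (1) evaluates sums over a mod-$q$ component. We combine it with (4) by summing $f$ over whole lines of mod-$q$ components. Let $E_2=\{1\}$ and $E_3=\{1,-1\}$, sets of integers representing $\mathbb F_q^\times$. For a function $g$ of two variables put, wherever the right side makes sense,
$$(\mathcal T_qg)(x,y)=g(x,qy)+g(qx,y)+\sum_{m\in E_q}\bigl[g(qx,y+mx)+g(y+mx,qy)\bigr].\tag{5}$$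
For $f\in\mathcal K$ and $w\in\mathbb F_q^2$ write $f_w(a,b)=f((a,w_1),(b,w_2))$, so $F=f_{(0,0)}$.

**Identity A.** Let $f\in\mathcal K$. For $a,b\in\mathbb F_p^\times$,
$$(\mathcal T_qF)(a,b)=qF(a,b)+F(qa,qb).\tag{6}$$

*Proof.* The step computes $\sum_L\sum_{w\in L}f_w(a,b)$ in two ways, where $L$ runs over the $q+1$ lines through $0$ in $\mathbb F_q^2$. Each $w\ne0$ lies on one line, and $0$ lies on all of them. So the total is $qF(a,b)+\sum_{w\in\mathbb F_q^2}f_w(a,b)$, and by (1) in each variable the last sum is $F(qa,qb)$; here $a,b\ne0$ is needed.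

Now go line by line. The lines spanned by $(1,0)$ and $(0,1)$ contribute $F(qa,b)$ and $F(a,qb)$, by (1). The other lines are $\{(t,-mt):t\in\mathbb F_q\}$ with $m\in E_q$. Put $X=m(a,t)=(ma,mt)$ and $Y=(b,-mt)$, so $X+Y=(b+ma,0)$. Since $m=\pm1$, evenness and (4) give
$$f((a,t),(b,-mt))=f(X,Y)=f((a,t),(b+ma,0))-f((b,-mt),(b+ma,0)).$$
Sum over $t$ and use (1) in the first variable, noting that $-mt$ also runs over $\mathbb F_q$. The result is $F(qa,b+ma)-F(qb,b+ma)=F(qa,b+ma)+F(b+ma,qb)$. So the total is the right side of (5). $\square$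

This is where $q\in\{2,3\}$ enters: every line other than the two axes has slope $\pm1$, so that $m$ may be removed by evenness.

**Identity A against the function $G$.** Take $p=11$, $q=2$, and the extra solution $F(x,y)=G(x/y)$. At $(2,1)$,
$$(\mathcal T_2F)(2,1)=G(4)+G(2/2)+G(4/3)+G(3/2)=G(4)+G(1)+G(5)+G(7)=-1+0-2-1=-4,$$
while (6) demands $2F(2,1)+F(4,2)=3G(2)=6$. So this $F$ does not come from a kernel element at level $22$. Note that $-4=-2\,G(2)$. Similarly $(\mathcal T_2F)(3,1)=G(6)+G(7)+G(7)+G(2)=-2-1-1+2=-2\,G(3)$. The number $-2$ is an eigenvalue, and (6) asks for the eigenvalue $3=1+2$ instead. We shall recognize $\mathcal T_q$ as the Hecke operator $T_q$ on modular symbols of level $p$. Then (6) is the Eisenstein relation "$T_q=q+\langle q\rangle$", which cusp forms cannot satisfy.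

**The sign decomposition for $q=3$.** There remains the part of $f$ that Identity A does not see. For $q=3$ let $(\varepsilon f)((a,\alpha),(b,\beta))=f((a,-\alpha),(b,-\beta))$. The map $(a,\alpha)\mapsto(a,-\alpha)$ is a group automorphism of $\mathbb F_N$. It carries (1) to itself and the instance of (2) at $\alpha$ to that at $-\alpha$. So $\varepsilon$ preserves $\mathcal K$, and $\mathcal K=\mathcal K^+\oplus\mathcal K^-$ according to $\varepsilon=\pm1$. For $q=2$ we set $\mathcal K^+=\mathcal K$. If $f\in\mathcal K^-$, then $F=-F$, so $F=0$ and Identity A reads $0=0$. We need a second identity, obtained from lines through $(0,1)$ instead of $(0,0)$.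

**Identity B.** Let $q=3$, $f\in\mathcal K^-$ and $K(a,b)=f((a,0),(b,1))$. For $a,b\in\mathbb F_p^\times$,
$$3K(a,b)=K(3a,b)+\sum_{m=\pm1}\bigl[K(3a,b+ma)-K(3b,b+ma)\bigr].\tag{7}$$

*Proof.* Sum $f_w(a,b)$ over the three lines $\{(t,1-mt):t\in\mathbb F_3\}$, $m\in\{0,1,-1\}$. Each $w$ with $w_1\ne0$ lies on exactly one of them, and $(0,1)$, the only point with $w_1=0$, lies on all three. So the total is $3K(a,b)+\sum_{w_1\ne0}f_w(a,b)$. The last sum is $0$, because $f_{-w}=-f_w$ on $\mathcal K^-$.

The line $m=0$ contributes $\sum_tf((a,t),(b,1))=K(3a,b)$ by (1). For $m=\pm1$ put $X=(ma,mt)$ and $Y=(b,1-mt)$, so $X+Y=(b+ma,1)$. Evenness and (4) give $f((a,t),(b,1-mt))=f((a,t),(b+ma,1))-f((b,1-mt),(b+ma,1))$. Summing over $t$ with (1) in the first variable, where $a,b\ne0$ is used, gives $K(3a,b+ma)-K(3b,b+ma)$. $\square$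

## 5. Functions on bottom rows, the Farey graph and modular symbols

To use the spectral theory of Hecke operators we turn functions satisfying (i)–(iii) into modular symbols. Let $n\ge5$ and let $\Gamma=\Gamma_1(n)$ be the group of $\gamma\in SL_2(\mathbb Z)$ with $\gamma\equiv\begin{pmatrix}1&*\\0&1\end{pmatrix}\bmod n$. An element of finite order other than $1$ in $SL_2(\mathbb Z)$ has trace in $\{-2,-1,0,1\}$, while elements of $\Gamma$ have trace $\equiv2\bmod n$. So $\Gamma$ is torsion-free and does not contain $-1$.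

Let $S_n\subset(\mathbb Z/n)^2$ be the set of row vectors whose entries generate $\mathbb Z/n$; for $n=p$ it is $\mathbb F_p^2\setminus0$, and for $n=3p$ it consists of the vectors that are nonzero mod $3$ and mod $p$. Every $v\in S_n$ is the reduction of the bottom row of a matrix in $SL_2(\mathbb Z)$. Indeed, lift $v$ to integers $(c,d)$ with $c\ne0$ and replace $d$ by $d+kn$ coprime to $c$. A prime $\ell\mid c$ dividing $n$ does not divide $d$, and for each prime $\ell\mid c$ not dividing $n$ it suffices to avoid one class of $k$ mod $\ell$.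

Cusps, the elements of $\mathbb P^1(\mathbb Q)$, are written $a/c$ in lowest terms, with $\infty=1/0$; the sign of $(a,c)$ is free, and "denominator" means $|c|$. Two cusps $a/c$, $b/d$ are *adjacent*, or joined by a *Farey edge*, if $ad-bc=\pm1$.

**Definition (symbol, edge function).** A symbol of level $n$ is a map $\varphi:\mathbb P^1(\mathbb Q)^2\to\mathbb Q$, $(\lambda,\mu)\mapsto\varphi\{\lambda,\mu\}$, with $\varphi\{\lambda,\mu\}+\varphi\{\mu,\nu\}=\varphi\{\lambda,\nu\}$ and $\varphi\{\gamma\lambda,\gamma\mu\}=\varphi\{\lambda,\mu\}$ for $\gamma\in\Gamma$. Its edge function $g:S_n\to\mathbb Q$ is $g(c,d)=\varphi\{b/d,a/c\}$ for $M=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in SL_2(\mathbb Z)$; note $b/d=M0$ and $a/c=M\infty$. It depends only on $(c,d)$ mod $n$: if $M'$ has the same bottom row mod $n$, then $M'M^{-1}$ has bottom row $\equiv(0,1)$, so it lies in $\Gamma$.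

**Definition (boundary symbol).** A symbol is boundary if $\varphi\{\lambda,\mu\}=P(\mu)-P(\lambda)$ for a $\Gamma$-invariant function $P$ on $\mathbb P^1(\mathbb Q)$. If $P$ is complex valued, we may subtract $P(\infty)$, and then $P(\lambda)=\varphi\{\infty,\lambda\}$ is rational.

**Example.** At level $5$, let $P(a/c)=1$ if $5\mid c$ and $P(a/c)=0$ otherwise. The boundary symbol has edge function $g(c,d)=1$ if $c\equiv0$, $g(c,d)=-1$ if $d\equiv0$, and $0$ otherwise.

**Shape of the Farey graph.** This step lists all edges. Let $a/c$ have denominator $c\ge2$ and a neighbor $b/d$. Its neighbors are the $(b+ka)/(d+kc)$, $k\in\mathbb Z$. As $d$ is prime to $c\ge2$, the class of $d$ mod $c$ is nonzero, so exactly two of them have denominator $<c$. They belong to consecutive $k$, so they are adjacent to each other, and their denominators are at least $1$. We call them the *parents* of $a/c$. For instance $2/5$ has parents $1/2$ and $1/3$. Adjacent cusps of equal denominator $c$ satisfy $c\mid1$, so $c=1$. Hence every edge is of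 one of three types: from $\infty$ to an integer, between consecutive integers, or from a cusp of denominator $\ge2$ to one of its parents. By induction on the denominator every cusp is connected to $\infty$, so the graph is connected. In particular, by additivity, *a symbol is determined by its edge function*.

**Lemma 4.** (a) Every $g:S_n\to\mathbb Q$ satisfying (i)–(iii) is the edge function of a unique symbol $\varphi$, and $\varphi\{-\lambda,-\mu\}=\varphi\{\lambda,\mu\}$. (b) Conversely, the edge function of a symbol with $\varphi\{-\lambda,-\mu\}=\varphi\{\lambda,\mu\}$ satisfies (i)–(iii).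

*Proof.* **Step 1: values on edges and triangles.** To the oriented edge $b/d\to a/c$, $ad-bc=\pm1$, assign $e(b/d\to a/c)=g(c,d)$. By (i) this does not depend on the signs of $(a,c)$ and $(b,d)$, and by (ii) it changes sign on reversal. Consider three mutually adjacent cusps, two of them $a/c$ and $b/d$. The third is $(b+ka)/(d+kc)$, and its adjacency to $b/d$ forces $k=\pm1$. After changing the sign of $(a,c)$ if necessary, it is $(a+b)/(c+d)$. The sum around the triangle is
$$g(c,d)+g(c+d,c)+g(d,c+d)=0,\tag{8}$$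
by (iii) for $(c,d,-c-d)$ and (i).

**Step 2: integration.** We construct $\psi:\mathbb P^1(\mathbb Q)\to\mathbb Q$ with $\psi(\mu)-\psi(\lambda)=e(\lambda\to\mu)$ on every edge. Put $\psi(\infty)=0$ and $\psi(k)=e(\infty\to k)$ for integers $k$. The triangles $\infty,k,k+1$ give the property on the edges $k\to k+1$. So it holds on all edges between cusps of denominator $\le1$. Let $c\ge2$ and assume $\psi$ is defined for denominators $<c$ with the property on all edges between such cusps. For $\lambda$ of denominator $c$ with parents $\mu,\mu'$, put $\psi(\lambda)=\psi(\mu)+e(\mu\to\lambda)$. By induction $\psi(\mu')-\psi(\mu)=e(\mu\to\mu')$, and the triangle $\mu,\mu',\lambda$ shows $\psi(\mu')+e(\mu'\to\lambda)=\psi(\mu)+e(\mu\to\lambda)$. So both parents give the same value. The new edges between cusps of denominator $\le c$ are exactly those from a cusp of denominator $c$ to a parent, so the property persists.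

**Step 3: invariance.** Put $\varphi\{\lambda,\mu\}=\psi(\mu)-\psi(\lambda)$, the sum of edge values along any path. Elements of $\Gamma$ preserve adjacency and preserve denominators mod $n$ up to sign. So does $z\mapsto-z$. Edge values depend only on the denominators mod $n$ up to sign, so $\varphi$ is invariant under both. Uniqueness was noted before the lemma.

**Step 4: part (b).** Let $M=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in SL_2(\mathbb Z)$. The matrix $\begin{pmatrix}b&-a\\d&-c\end{pmatrix}$ gives $g(d,-c)=\varphi\{a/c,b/d\}=-g(c,d)$. The matrix $-M$ gives $g(-c,-d)=g(c,d)$. The matrix $\begin{pmatrix}a&-b\\-c&d\end{pmatrix}$ gives $g(-c,d)=\varphi\{-b/d,-a/c\}=g(c,d)$. Together these are (i) and (ii), and it follows that $\varphi\{b/d,a/c\}=g(c,d)$ also when $ad-bc=-1$. Additivity on the triangle $b/d,\ a/c,\ (a+b)/(c+d)$ then gives (8), which by (i) is (iii) for $(c,d,-c-d)$; every triple with $(x,y)\in S_n$ and $x+y+z=0$ is of this form. $\square$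

## 6. Cusp forms inside symbols, and special cusps

We need to know how far a symbol is from being boundary, and how to recognize a boundary symbol from part of its edge function.

**Recalled facts.** Let $X_1(n)$ be the compact modular curve of $\Gamma$. It has finitely many cusps, so $\Gamma$ has finitely many orbits on $\mathbb P^1(\mathbb Q)$. We have $H^0(X_1(n),\Omega^1)=S_2(\Gamma)\,dz$ and $H^1(X_1(n),\mathbb C)=H^0(\Omega^1)\oplus\overline{H^0(\Omega^1)}$. Since $\Gamma$ acts freely on the upper half-plane, it is the fundamental group of the open curve. Filling in the cusps kills the parabolic elements, so a homomorphism $\Gamma\to\mathbb C$ that kills all elements fixing a cusp factors through $H_1(X_1(n),\mathbb Z)$. By the Hodge decomposition it is $\gamma\mapsto\int_\lambda^{\gamma\lambda}(h_1\,dz+\overline{h_2}\,d\bar z)$ for unique $h_1,h_2\in S_2(\Gamma)$ (Eichler–Shimura in weight $2$). Integrals of cusp forms between cusps converge, and $\int_\lambda^{\gamma\lambda}$ does not depend on $\lambda$.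

For a symbol $\varphi$ put $u_\varphi(\gamma)=\varphi\{\lambda,\gamma\lambda\}$, $\gamma\in\Gamma$.

**Lemma 5.** For every symbol $\varphi$, $u_\varphi$ is a homomorphism $\Gamma\to\mathbb Q$ independent of $\lambda$. There are unique $h_1,h_2\in S_2(\Gamma)$, and a $\Gamma$-invariant $P:\mathbb P^1(\mathbb Q)\to\mathbb C$ unique up to an additive constant, with
$$\varphi\{\lambda,\mu\}=\int_\lambda^\mu(h_1\,dz+\overline{h_2}\,d\bar z)+P(\mu)-P(\lambda).\tag{9}$$
Moreover $\varphi$ is boundary iff $h_1=h_2=0$, iff $u_\varphi=0$.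

*Proof.* Independence: $\varphi\{\mu,\gamma\mu\}=\varphi\{\mu,\lambda\}+\varphi\{\lambda,\gamma\lambda\}+\varphi\{\gamma\lambda,\gamma\mu\}=\varphi\{\lambda,\gamma\lambda\}$. Homomorphism: $\varphi\{\lambda,\gamma\delta\lambda\}=\varphi\{\lambda,\gamma\lambda\}+\varphi\{\gamma\lambda,\gamma\delta\lambda\}=u_\varphi(\gamma)+u_\varphi(\delta)$. If $\gamma$ fixes a cusp $\lambda$, then $u_\varphi(\gamma)=\varphi\{\lambda,\lambda\}=0$. So the recalled facts apply to $u_\varphi$.

*Existence.* Take $h_1,h_2$ for $u_\varphi$, let $\omega=h_1dz+\overline{h_2}d\bar z$ and $\varphi'=\varphi-\int\omega$. Then $\varphi'$ is additive and $\Gamma$-invariant, and $\varphi'\{\lambda,\gamma\lambda\}=0$. With $P(\lambda)=\varphi'\{\infty,\lambda\}$ we get $P(\gamma\lambda)=P(\lambda)+\varphi'\{\lambda,\gamma\lambda\}=P(\lambda)$.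

*Uniqueness.* In any representation (9), $u_\varphi(\gamma)=\int_\lambda^{\gamma\lambda}(h_1dz+\overline{h_2}d\bar z)$ because $P(\gamma\lambda)=P(\lambda)$. So $u_\varphi$ determines $h_1,h_2$, and then $P(\mu)-P(\lambda)$ is determined.

*Last statement.* If $\varphi$ is boundary, then $u_\varphi=0$; if $u_\varphi=0$, then $h_1=h_2=0$ by uniqueness; if $h_1=h_2=0$, then $\varphi$ is boundary. The uniqueness argument holds equally for complex-valued $\varphi$. $\square$

Identities A and B hold only for $a,b\ne0$, since (1) says nothing at $a=0$. The next lemma shows that this is enough.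

**Lemma 6.** Let $p\mid n$ be prime. Call a cusp $a/c$ special if $p\mid c$. If a symbol $\varphi$ vanishes on every Farey edge between two non-special cusps, then $\varphi$ is boundary.

*Proof.* Adjacent cusps have coprime denominators, so they are never both special. Let $\lambda=a/c$ be special with neighbor $b/d$. Its neighbors $\mu_k=(b+ka)/(d+kc)$ are all non-special, and $\mu_k,\mu_{k+1}$ are adjacent. By additivity $\varphi\{\mu_k,\lambda\}=\varphi\{\mu_k,\mu_{k+1}\}+\varphi\{\mu_{k+1},\lambda\}=\varphi\{\mu_{k+1},\lambda\}$. So $P(\lambda):=\varphi\{\mu,\lambda\}$ is independent of the neighbor $\mu$. Put $P=0$ on non-special cusps. Then $\varphi\{\lambda,\mu\}=P(\mu)-P(\lambda)$ on all edges, hence everywhere by connectedness. As $\Gamma$ preserves $\varphi$, adjacency and specialness, $P$ is $\Gamma$-invariant. $\square$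

**Example.** The level-$5$ symbol of Section 5 vanishes on edges between non-special cusps and is boundary, but is not zero. Values at the axes of $S_p$ do escape control: for the function $F$ built from $G$ in Section 3, which vanishes on the axes, $(\mathcal T_2F)(1,0)=F(1,0)+F(2,0)+F(2,1)+F(1,0)=G(2)=2$.

We also need the classes of cusps.

**Recalled fact** (Diamond–Shurman, *A First Course in Modular Forms*, Prop. 3.8.3). Cusps $a/c$, $a'/c'$ in lowest terms are $\Gamma_1(n)$-equivalent iff $\pm\binom{a'}{c'}\equiv\binom{a+jc}{c}\bmod n$ for some $j$ and some sign. So the class of $a/c$ depends only on $c\bmod n$ and on $a\bmod\gcd(c,n)$. For example, at level $p$ the class of a non-special cusp depends only on $c$ mod $p$, while a special cusp also remembers $a$ mod $p$.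

## 7. Hecke operators on edge functions

**The family $\Phi_v$.** This device converts statements about symbols into statements about edge functions. For $v\in S_n$ choose $\tau_v\in SL_2(\mathbb Z)$ with bottom row $\equiv v$, and put $\Phi_v\{\lambda,\mu\}=\varphi\{\tau_v\lambda,\tau_v\mu\}$. Two choices differ by left multiplication by $\Gamma$, so $\Phi_v$ is well defined. Since $\tau_v\delta$ has bottom row $\equiv v\delta$,
$$\Phi_v\{\delta\lambda,\delta\mu\}=\Phi_{v\delta}\{\lambda,\mu\}\ (\delta\in SL_2(\mathbb Z)),\qquad\Phi_v\{0,\infty\}=g(v),\qquad\Phi_{(0,1)}=\varphi.\tag{10}$$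

**Cosets.** Let $M$ be an integral matrix of prime determinant $\ell$ with $vM\in S_n$. By (10), $\Phi_{vM}\{M^{-1}\lambda,M^{-1}\mu\}$ depends only on the coset $M\,SL_2(\mathbb Z)$. The cosets correspond to the sublattices $M\mathbb Z^2$ of index $\ell$ in $\mathbb Z^2$, that is, to the $\ell+1$ lines in $\mathbb F_\ell^2$. Representatives are $\begin{pmatrix}1&0\\0&\ell\end{pmatrix}$ and $\begin{pmatrix}\ell&m\\0&1\end{pmatrix}$, $m$ mod $\ell$, whose lattices reduce to the lines spanned by $\binom10$ and $\binom m1$.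

**The operators $T_\ell$ and $\langle\ell\rangle$ at level $n=p$, $\ell\ne p$.** Here $vM\in S_p$ for all $v\in S_p$ and all $M$. Put $(T_\ell\Phi)_v\{\lambda,\mu\}=\sum_M\Phi_{vM}\{M^{-1}\lambda,M^{-1}\mu\}$, summed over all cosets. Since $M\mapsto\delta M$ permutes the cosets, $(T_\ell\Phi)_v\{\delta\lambda,\delta\mu\}=(T_\ell\Phi)_{v\delta}\{\lambda,\mu\}$. So $T_\ell\varphi:=(T_\ell\Phi)_{(0,1)}$ is $\Gamma$-invariant, hence a symbol, and taking $\delta=\tau_v$ shows that its edge function is $v\mapsto(T_\ell\Phi)_v\{0,\infty\}$. Inserting the representatives at $v=(0,1)$ gives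
$$T_\ell\varphi\{\lambda,\mu\}=\sum_{j\bmod\ell}\varphi\Bigl\{\frac{\lambda+j}\ell,\frac{\mu+j}\ell\Bigr\}+\varphi\{\sigma\ell\lambda,\sigma\ell\mu\},\tag{11}$$
where $\sigma\in SL_2(\mathbb Z)$, $\sigma\equiv\begin{pmatrix}\ell^{-1}&0\\0&\ell\end{pmatrix}\bmod p$, and $\sigma\ell\lambda$ means $\sigma(\ell\lambda)$. Also $\langle\ell\rangle\varphi\{\lambda,\mu\}:=\varphi\{\sigma\lambda,\sigma\mu\}=\Phi_{(0,\ell)}\{\lambda,\mu\}$ is a symbol by (10), with edge function $g(\ell x,\ell y)$.

**The edge function of $T_\ell\varphi$ for $\ell\in\{2,3\}$.** We show that it is $\mathcal T_\ell g$, defined in (5), if $g$ satisfies (i). Let $v=(x,y)$. The matrices $\begin{pmatrix}1&0\\0&\ell\end{pmatrix}$ and $\begin{pmatrix}\ell&0\\0&1\end{pmatrix}$ fix $0$ and $\infty$ and contribute $g(x,\ell y)+g(\ell x,y)$. For $m\in E_\ell$, the matrix $\begin{pmatrix}\ell&m\\0&1\end{pmatrix}$ contributes $\Phi_w\{-m/\ell,\infty\}$ with $w=(\ell x,y+mx)$. Split this as $\Phi_w\{0,\infty\}+\Phi_w\{-m/\ell,0\}$. The first term is $g(\ell x,y+mx)$.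 For the second, $\delta=\begin{pmatrix}0&-m\\m&\ell\end{pmatrix}$ has determinant $m^2=1$, $\delta0=-m/\ell$ and $\delta\infty=0$. Moreover $w\delta=(m(y+mx),\,-m\ell x+\ell y+m\ell x)=(m(y+mx),\ell y)$. So by (10) and (i) the second term is $g(y+mx,\ell y)$. Altogether
$$\text{the edge function of }T_\ell\varphi\text{ is }\mathcal T_\ell g.\tag{12}$$

**The operator $U_3$ at level $n=3p$.** Here $\ell=3$, and we sum only over the cosets with $vM\not\equiv0\bmod3$. For these, $vM\in S_{3p}$, since $M$ is invertible mod $p$. The condition is compatible with $M\mapsto\delta M$, $v\mapsto v\delta^{-1}$. So, as before, we get a symbol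
$$U_3\varphi\{\lambda,\mu\}=\sum_{j\bmod3}\varphi\Bigl\{\frac{\lambda+j}3,\frac{\mu+j}3\Bigr\},\tag{13}$$
because for $v=(0,1)$ exactly $\begin{pmatrix}1&0\\0&3\end{pmatrix}$ is excluded. We denote its edge function by $U_3g$. If $v=(x,y)\in S_{3p}$ with $3\mid x$, then $3\nmid y$. Again exactly $\begin{pmatrix}1&0\\0&3\end{pmatrix}$ is excluded, since $(x,3y)\equiv0$ and $(3x,y+mx)\equiv(0,y)\bmod3$. The computation above then gives, for $g$ satisfying (i),
$$(U_3g)(x,y)=g(3x,y)+\sum_{m=\pm1}\bigl[g(3x,y+mx)+g(y+mx,3y)\bigr]\qquad(3\mid x).\tag{14}$$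
If $\varphi$ is invariant under $z\mapsto-z$, so is $U_3\varphi$ (replace $j$ by $-j$ in (13)), and then $U_3g$ satisfies (i)–(iii) by Lemma 4(b).

## 8. Eisenstein eigenvalues do not occur on cusp forms

**Lemma 7.** (a) Let $n=p$ and let $\ell\ne p$ be prime. If $\varphi''=T_\ell\varphi-\langle\ell\rangle\varphi-\ell\varphi$ is boundary, then $\varphi$ is boundary.

(b) Let $n=3p$. Let $e\in\mathbb Z$ with $e\equiv1\bmod p$, $e\equiv-1\bmod3$, and $\sigma\in SL_2(\mathbb Z)$, $\sigma\equiv\begin{pmatrix}e^{-1}&0\\0&e\end{pmatrix}\bmod3p$. Let $\varphi$ be a symbol with $\varphi\{\sigma\lambda,\sigma\mu\}=-\varphi\{\lambda,\mu\}$. If $\varphi''=U_3\varphi-3\varphi$ is boundary, then $\varphi$ is boundary.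

*Proof.* **Step 1: the relation passes to the cusp forms of $\varphi$.** Write $\varphi$ as in (9). For $h\in S_2(\Gamma)$ put $(h|\sigma)(z)=(c_\sigma z+d_\sigma)^{-2}h(\sigma z)$, with $(c_\sigma,d_\sigma)$ the bottom row of $\sigma$. Substituting $z=(w+j)/\ell$ and $z=\sigma(\ell w)$, $dz=\ell(c_\sigma\ell w+d_\sigma)^{-2}dw$, we get
$$\int_{(\lambda+j)/\ell}^{(\mu+j)/\ell}h\,dz=\int_\lambda^\mu\tfrac1\ell\,h\Bigl(\frac{w+j}\ell\Bigr)dw,\qquad\int_{\sigma\ell\lambda}^{\sigma\ell\mu}h\,dz=\int_\lambda^\mu\ell\,(h|\sigma)(\ell w)\,dw,$$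
and $\int_{\sigma\lambda}^{\sigma\mu}h\,dz=\int_\lambda^\mu(h|\sigma)\,dw$. Complex conjugation gives the same for $\overline h\,d\bar z$. The right sides assemble to the classical operators on $S_2(\Gamma)$,
$$(T_\ell h)(z)=\tfrac1\ell\sum_jh\Bigl(\frac{z+j}\ell\Bigr)+\ell\,(h|\sigma)(\ell z),\qquad\langle\ell\rangle h=h|\sigma,\qquad(U_3h)(z)=\tfrac13\sum_jh\Bigl(\frac{z+j}3\Bigr).$$
Hence $\varphi''\{\lambda,\mu\}=\int_\lambda^\mu\omega''+B(\mu)-B(\lambda)$ with $\omega''=h_1''dz+\overline{h_2''}d\bar z$, where $h_i''=(T_\ell-\langle\ell\rangle-\ell)h_i$ in case (a) and $h_i''=(U_3-3)h_i$ in case (b), and $B$ is a finite linear combination of functions such as $\lambda\mapsto P((\lambda+j)/\ell)$ and $\lambda\mapsto P(\sigma\ell\lambda)$. The function $P$ takes finitely many values, since $\Gamma$ has finitely many orbits of cusps. So $B$ takes finitely many values.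

**Step 2: a bounded homomorphism vanishes.** Since $\varphi''$ is boundary, $0=u_{\varphi''}(\gamma)=\int_\lambda^{\gamma\lambda}\omega''+B(\gamma\lambda)-B(\lambda)$ for $\gamma\in\Gamma$. So $\gamma\mapsto\int_\lambda^{\gamma\lambda}\omega''$ is a bounded homomorphism $\Gamma\to\mathbb C$, hence $0$. By the uniqueness in Eichler–Shimura, $h_1''=h_2''=0$.

**Step 3: case (a).** Suppose some $h_i\ne0$. Then $\ker(T_\ell-\langle\ell\rangle-\ell)\ne0$ on $S_2(\Gamma_1(p))$. This kernel is stable under the commutative algebra generated by all $T_r$ ($r\ne p$ prime), $U_p$ and the diamond operators. So it contains a common eigenvector $h$, with some character $\chi$ and $T_\ell$-eigenvalue $a_\ell=\ell+\chi(\ell)$. As $S_2(SL_2(\mathbb Z))=0$, all of $S_2(\Gamma_1(p))$ is new, so $h$ is a multiple of a newform of level $p$. By Ramanujan–Petersson (in weight $2$: Eichler–Shimura–Igusa and Weil; in general Deligne), both roots of $X^2-a_\ell X+\chi(\ell)\ell$ have absolute value $\sqrt\ell$. But this polynomial is $(X-\ell)(X-\chi(\ell))$,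 whose roots have absolute values $\ell$ and $1$. This is a contradiction. So $h_1=h_2=0$, and $\varphi$ is boundary by Lemma 5.

**Step 4: case (b), the characters that occur.** The matrix $\sigma$ normalizes $\Gamma$, so
$$\varphi\{\sigma\lambda,\sigma\mu\}=\int_\lambda^\mu\bigl((h_1|\sigma)dz+\overline{h_2|\sigma}\,d\bar z\bigr)+P(\sigma\mu)-P(\sigma\lambda)$$
with $P\circ\sigma$ again $\Gamma$-invariant. The left side is $-\varphi\{\lambda,\mu\}$, so the uniqueness in Lemma 5 gives $h_i|\sigma=-h_i$. Hence $h_i$ lies in the sum of the spaces $S_2(3p,\chi)$ with $\chi(e)=-1$. Write $\chi=\chi_3\chi_p$. Then $\chi_3(-1)=\chi(e)=-1$, so $3$ divides the conductor of $\chi$.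

**Step 5: case (b), the eigenvalues of $U_3$.** Each such $S_2(3p,\chi)$ is spanned by forms $h(tz)$ with $h$ a newform of level $M\mid3p$ whose character induces $\chi$, and $t\mid3p/M$. Since the conductor divides $M$, we have $3\mid M$, so $t\in\{1,p\}$. As $t$ is prime to $3$, comparison of Fourier coefficients ($t\mid3k$ iff $t\mid k$) gives $U_3(h(tz))=a_3(h)\,h(tz)$. The $3$-parts of $M$ and of the conductor of the character of $h$ are both $3$. In this situation $|a_3(h)|=\sqrt3$ (W. Li, *Newforms and functional equations*, Math. Ann. 212 (1975), Thm 3; Miyake, *Modular Forms*, Thm 4.6.17). So our space is spanned by eigenvectors of $U_3$ with eigenvalues of absolute value $\sqrt3$, and $3$ is not an eigenvalue. As $(U_3-3)h_i=0$, we get $h_i=0$, and $\varphi$ is boundary by Lemma 5. $\square$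

## 9. The component $F$ of a kernel element

**Proposition 8.** Let $f\in\mathcal K$. There is $A:\mathbb F_p^\times/H_{p,q}\to\mathbb Q$ such that $F(x,y)=A(x)-A(y)$ for $x,y\in\mathbb F_p^\times$, and $F(x,y)=0$ if $xy=0$.

*Proof.* **Step 1: $F$ is boundary.** The restriction of $F$ to $S_p=\mathbb F_p^2\setminus0$ satisfies (i)–(iii). Let $\varphi$ be its symbol of level $p$, from Lemma 4(a). By (12), the edge function of $T_q\varphi-\langle q\rangle\varphi-q\varphi$ is $(\mathcal T_qF)(x,y)-F(qx,qy)-qF(x,y)$, and by Identity A this vanishes for $x,y\ne0$. In other words, this symbol vanishes on edges between non-special cusps, so it is boundary by Lemma 6. By Lemma 7(a), $\varphi$ is boundary: $F(c,d)=P(a/c)-P(b/d)$ with $P$ rational valued and $\Gamma_1(p)$-invariant.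

**Step 2: the shape of $F$.** If $p\nmid c$, then $\gcd(c,p)=1$ and the class of $a/c$ depends only on $c\bmod p$; since $a/c=(-a)/(-c)$, it is the same for $-c$. So $A(c):=P(a/c)$ is a well-defined even function on $\mathbb F_p^\times$, and $F(x,y)=A(x)-A(y)$ for $x,y\ne0$. If $xy=0$, then $F(x,y)=0$ because $f(0,\cdot)=f(\cdot,0)=0$.

**Step 3: $A$ is invariant under $q$.** Insert this in (6) for $a,b\ne0$ such that $b+ma\ne0$ for all $m\in E_q$. As $|E_q|=q-1$, the left side of (6) is
$$A(a)-A(qb)+A(qa)-A(b)+(q-1)\bigl(A(qa)-A(qb)\bigr)=q\bigl(A(qa)-A(qb)\bigr)+A(a)-A(b),$$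
and the right side is $q(A(a)-A(b))+A(qa)-A(qb)$. With $D(x)=A(qx)-A(x)$ this says $(q-1)(D(a)-D(b))=0$, so $D(a)=D(b)$. In the excluded cases $b=\pm a$, and $D(a)=D(b)$ because $D$ is even. So $D$ is constant. Since $\sum_{x\in\mathbb F_p^\times}D(x)=0$, $D=0$. Thus $A$ is invariant under $q$ and $-1$, that is, under $H_{p,q}$. $\square$

## 10. Kernel elements in $\mathcal K^+$ with $F=0$

**Proposition 9.** If $f\in\mathcal K^+$ and $F=0$, then $f=0$.

*Proof.* **Step 1: $f((a,\alpha),(b,0))=0$ for $a\ne0$.** For $\alpha=0$ this is $F=0$. For $q=2$, $\alpha=1$, relation (1) gives $f((a,1),(b,0))=F(2a,b)-F(a,b)=0$. For $q=3$ it gives $f((a,1),(b,0))+f((a,-1),(b,0))=F(3a,b)-F(a,b)=0$, and the two terms are equal because $f\in\mathcal K^+$, so both vanish.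

**Step 2: the same for $a=0$.** Let $\theta(b)=f((b,0),(0,1))$ for $b\ne0$. For $\alpha\in\mathbb F_q^\times=\{\pm1\}$ apply (iii) to $(b,\alpha),(0,-\alpha),(-b,0)$. Since $(0,-\alpha)=\pm(0,1)$, evenness gives
$$f((b,\alpha),(0,1))+f((0,1),(b,0))+f((b,0),(b,\alpha))=0.$$
The last term is $0$ by Step 1 and (ii), and the middle one is $-\theta(b)$. So $f((b,\alpha),(0,1))=\theta(b)$, which for $\alpha=0$ holds by definition. Summing over $\alpha\in\mathbb F_q$, relation (1) gives $\theta(qb)=q\,\theta(b)$. Iterating until $q^k\equiv1\bmod p$, $k\ge1$, gives $\theta(b)=q^k\theta(b)$, so $\theta=0$. With $f(0,\cdot)=f(\cdot,0)=0$, evenness and (ii), $f((0,\alpha),(b,0))=0$ for all $\alpha,b$. Hence $f((a,\alpha),(b,0))=0$ for all $a,\alpha,b$, and by (ii) also $f((b,0),(a,\alpha))=0$.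

**Step 3: both mod-$q$ components nonzero.** Let $\alpha,\beta\in\mathbb F_q^\times$. Then $\beta=\pm\alpha$, and replacing $(b,\beta)$ by $-(b,\beta)$ if needed we may assume $\alpha+\beta=0$. Now (4) expresses $f((a,\alpha),(b,\beta))$ through values whose second argument is $(a+b,0)$, and these vanish. So $f=0$. $\square$

## 11. Kernel elements in $\mathcal K^-$

**Proposition 10.** Let $q=3$. Then $\mathcal K^-=0$.

*Proof.* Let $f\in\mathcal K^-$, and let $K(a,b)=f((a,0),(b,1))$ as in Identity B. We know $F=0$. Also $K(x,-y)=f((x,0),(-y,1))=f((x,0),(y,-1))=-K(x,y)$, by evenness and $\varepsilon f=-f$. So $K$ is odd in its second variable.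

**Step 1: the setup at level $3p$.** Let $g=f|_{S_{3p}}$, let $\varphi$ be its symbol of level $3p$, and let $\varphi''=U_3\varphi-3\varphi$, with edge function $g''=U_3g-3g$. By Lemma 4(a), $\varphi$ is invariant under $z\mapsto-z$, so $g''$ satisfies (i)–(iii) by Section 7.

**Step 2: $\varphi''$ vanishes on edges between non-special cusps.** We must show $g''(c,d)=0$ if $(c,d)\in S_{3p}$ and $p\nmid c$, $p\nmid d$.

If $3\mid c$, then $3\nmid d$, and by (i) we may take $c=(x,0)$, $d=(y,1)$ with $x,y\ne0$. Then $3c=(3x,0)$, $d+mc=(y+mx,1)$ and $3d=(3y,0)$, so (14) and (ii) give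
$$(U_3g)(c,d)=K(3x,y)+\sum_{m=\pm1}\bigl[K(3x,y+mx)-K(3y,y+mx)\bigr]=3K(x,y)$$
by Identity B. So $g''(c,d)=3K(x,y)-3K(x,y)=0$. If $3\mid d$, use (ii).

If $3\nmid c$ and $3\nmid d$, use (i) to assume $3\mid c+d$. If $p\nmid c+d$, then (iii) for $(c,d,-c-d)$ expresses $g''(c,d)$ through $g''(d,-c-d)$ and $g''(-c-d,c)$, which vanish by the previous cases. If $p\mid c+d$, then $d\equiv-c\bmod3p$ and $g''(c,-c)=g''(c,c)=0$ by (i) and (ii).

**Step 3: $\varphi$ is boundary.** By Lemma 6, $\varphi''$ is boundary. Let $\sigma,e$ be as in Lemma 7(b). By (10), the symbol $\{\lambda,\mu\}\mapsto\varphi\{\sigma\lambda,\sigma\mu\}=\Phi_{(0,e)}\{\lambda,\mu\}$ has edge function $v\mapsto g(ev)$. Multiplication by $e$ is $(a,\alpha)\mapsto(a,-\alpha)$, so $g(ev)=(\varepsilon f)(v)=-g(v)$. A symbol is determined by its edge function, so $\varphi\{\sigma\lambda,\sigma\mu\}=-\varphi\{\lambda,\mu\}$. By Lemma 7(b), $\varphi$ is boundary: $g(c,d)=P(a/c)-P(b/d)$.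

**Step 4: the shape of $K$.** Let $x,y\in\mathbb F_p^\times$ and $\begin{pmatrix}a&b\\c&d\end{pmatrix}\in SL_2(\mathbb Z)$ with $c\equiv(x,0)$, $d\equiv(y,1)$ mod $3p$. Then $ad\equiv1\bmod3$, so $a\equiv1\bmod3$. Since $\gcd(c,3p)=3$, the class of $a/c$ depends only on $c\bmod3p$ and $a\bmod3$, hence only on $x$. Since $\gcd(d,3p)=1$, the class of $b/d$ depends only on $y$. So $K(x,y)=s(x)-t(y)$ for $x,y\ne0$. Oddness in $y$ gives $s(x)=\tfrac12(t(y)+t(-y))$ for all $x,y\ne0$. So $s$ is constant, and $K(x,y)=-\rho(y)$ for $x,y\ne0$, with $\rho=t-s$ a function on $\mathbb F_p^\times$.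

**Step 5: $K=0$.** Given $b\ne0$, choose $a\ne0,\pm b$, which is possible as $p\ge5$. All arguments of $K$ in (7) are then nonzero, and (7) reads
$$-3\rho(b)=-\rho(b)+\sum_{m=\pm1}\bigl[-\rho(b+ma)+\rho(b+ma)\bigr]=-\rho(b).$$
So $\rho(b)=0$, and $K(x,y)=0$ for $x,y\ne0$. Moreover $K(0,y)=0$ because $f(0,\cdot)=0$, and $K(x,0)=0$ by oddness. So $K=0$.

**Step 6: $f=0$.** By (ii) and evenness, $f((a,\pm1),(b,0))=-f((b,0),(a,\pm1))=-K(b,\pm a)=0$, and $f((a,0),(b,0))=F(a,b)=0$. So $f((a,\alpha),(b,0))=0$ for all $a,\alpha,b$, and Step 3 of the proof of Proposition 9, which used only this, (i), (ii) and (4), gives $f=0$. $\square$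

## 12. Every kernel element is an $f_A$

*Proof of Theorem 1.* Let $f\in\mathcal K$. If $q=3$, write $f=f^++f^-$ with $f^\pm\in\mathcal K^\pm$; by Proposition 10, $f^-=0$, so $f\in\mathcal K^+$. For $q=2$ this holds by definition. By Proposition 8 there is $A:\mathbb F_p^\times/H_{p,q}\to\mathbb Q$ such that $F$ is the $(0,0)$-component of $f_A$. The function $f_A$ lies in $\mathcal K$ by Proposition 3, and in $\mathcal K^+$ because it is supported on mod-$q$ components $(0,0)$. So $f-f_A\in\mathcal K^+$ has vanishing $(0,0)$-component, and $f=f_A$ by Proposition 9. Hence $\mathcal K=\{f_A\}$, which has dimension $n_q(p)-1$ by Proposition 3. In terms of tensors, $f_A=\sum_{x,y\in\mathbb F_p^\times}(A(x)-A(y))[\tilde x]\otimes[\tilde y]$, so for every prime $p\ge5$ and $q\in\{2,3\}$ the kernel is as described in Theorem 1 and $\kappa(qp)=n_q(p)-1$. $\blacksquare$
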